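# Linear diameter for axial transportation polytopes

## The bound $420\,(p+q+s)$

**Theorem 1.** Every $p\times q\times s$ axial $3$-way transportation polytope has diameter at most $420\,(p+q+s)$.

**Theorem 2.**
(a) For every $d\ge 1$ there is a constant $C_d$ such that every $d$-way axial transportation polytope ($1$-marginals) of size $p_1\times\dots\times p_d$ has diameter at most $C_d(p_1+\dots+p_d)$. One may take $C_1=0$ and $C_d=48d^2\,3^{d-2}+8d^2C_{d-1}$ for $d\ge2$.
(b) Linear growth is optimal: for all $t\ge 2$ some $t\times t\times t$ axial polytope has diameter at least $3t-3=p+q+s-3$.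

Let us unpack this. Fix integers $p,q,s\ge1$ and non-negative vectors $u\in\mathbb R^p$, $v\in\mathbb R^q$, $w\in\mathbb R^s$. The axial $3$-way transportation polytope with $1$-marginals $u,v,w$ is the set of arrays $x=(x_{ijk})$ with $x_{ijk}\ge0$ and
$$\sum_{j,k}x_{ijk}=u_i,\qquad \sum_{i,k}x_{ijk}=v_j,\qquad \sum_{i,j}x_{ijk}=w_k .$$
Think of mass distributed over the $pqs$ cells of a box; we prescribe the total mass of every axis-parallel slab. The polytope is non-empty exactly when $\sum u_i=\sum v_j=\sum w_k$. The $d$-way version has $d$ coordinates instead of three, and $d=2$ gives the usual transportation polytope of matrices with given row and column sums.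

The graph of a polytope consists of its vertices and edges, and the diameter of the polytope is the largest graph distance between two vertices. The Linear Hirsch Conjecture for this family, posed as a problem in De Loera and Kim, "Combinatorics and Geometry of Transportation Polytopes: An Update", arXiv:1307.0124 (2013), asks for a universal constant $k$ such that the diameter is always at most $k(p+q+s)$. It is known that the diameter is at most $2(p+q+s-2)^2$. Theorem 1 says that the conjecture is true, with $k=420$. Theorem 2(b) says that no sublinear bound holds in general, and that any admissible $k$ satisfies $3t-3\le 3kt$ for all $t$, that is, $k\ge1$. Nothing is claimed about the sharpness of $420$ or of the $C_d$.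

We use one outside result, and only for Theorem 1. It is from G. Brightwell, J. van den Heuvel, L. Stougie, "A linear bound on the diameter of the transportation polytope", Combinatorica 26 (2006): every $m\times n$ ($2$-way) transportation polytope has diameter at most $8(m+n-2)$.

## Small boxes by hand

If $s=1$, the array is a $p\times q$ matrix and the only $w$-constraint, on the total mass, is redundant; we have a $2$-way polytope. If also $q=1$, the polytope is a single point. A $2\times2$ polytope is a point or a segment, since one entry determines the others; its diameter is at most $1$.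

The first genuinely $3$-way case is $2\times2\times2$. Take $u=v=w=(5,1)$, total mass $6$. Encode a cell by the set $X\subseteq\{1,2,3\}$ of coordinates in which it has index $2$. The constraints say $\sum_{X\ni c}x_X=1$ for $c=1,2,3$ and $\sum_Xx_X=6$. Since $\sum_{X\ne\emptyset}x_X\le\sum_X|X|x_X=3$, we always have $x_\emptyset\ge3$. So $x_\emptyset$ can be ignored, and we look at non-negative $(x_X)_{X\neq\emptyset}$ satisfying three equations. Write $12$ for $\{1,2\}$ and so on. These are feasible points:
$$Z:\ x_1=x_2=x_3=1;\qquad P_1:\ x_1=x_{23}=1;\quad P_2:\ x_2=x_{13}=1;\quad P_3:\ x_3=x_{12}=1;\qquad W:\ x_{123}=1;\qquad H:\ x_{12}=x_{13}=x_{23}=\tfrac12 .$$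
Each has linearly independent columns in its support, so each is a vertex. There are no others. A vertex whose support contains the support of some feasible point must equal that point, because the columns are independent. So another vertex $x$ would have $x_{123}=0$, would not contain all three singletons in its support, and would never contain a singleton together with the complementary pair. If no singleton is present, the three equations force $H$. If only $3$ is present, then $x_{12}=0$, so $x_{13}=1$ and $x_{23}=1$, and row $3$ is violated. If exactly $1,2$ are present, then $x_{23}=x_{13}=0$, and row $3$ cannot reach $1$. The remaining cases are symmetric.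

Two vertices are adjacent iff the smallest face containing both has dimension $1$; that dimension is the number of sets in the union of the supports minus the rank of their incidence vectors. For $Z,H$ it is $6-3=3$: not adjacent. Every other pair gives $1$: for instance $Z,P_3$ gives $4-3$, $P_3,P_2$ gives $4-3$, $P_3,H$ gives $4-3$, $P_3,W$ gives $3-2$, $Z,W$ and $W,H$ give $4-3$. So the diameter is $2$. We shall see that a tiny perturbation of the margins raises it to at least $3$.

## Cells, bases and generic margins

We set up notation for all $d$ at once. Let $V_1,\dots,V_d$ be disjoint non-empty finite sets, the **classes**, and $V=\bigcup_cV_c$. A **cell** is a tuple $T=(T_1,\dots,T_d)\in\mathcal T=V_1\times\dots\times V_d$. We write $a\in T$ if $a$ is a coordinate of $T$, and say $T$ *meets* $W\subseteq V$ if some coordinate of $T$ lies in $W$. For $m:V\to\mathbb R_{\ge0}$ put $m(W)=\sum_{a\in W}m(a)$, assume that all $m(V_c)$ are equal, and let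
$$P(m)=\Big\{x\in\mathbb R^{\mathcal T}_{\ge0}:\ \sum_{T\ni a}x_T=m(a)\ \text{ for all }a\in V\Big\}.$$
For a set $\mathcal X$ of cells, $x(\mathcal X)=\sum_{T\in\mathcal X}x_T$. For $d=1$, $P(m)$ is a point. Let $A$ be the constraint matrix. Its column at $T$ is the incidence vector $\chi_T\in\mathbb R^V$.

**Rank of $A$.** For $f:V\to\mathbb R$ we have $f\cdot\chi_T=\sum_cf(T_c)$. This vanishes for all $T$ iff $f$ is constant on each class and the $d$ constants sum to $0$ (change one coordinate of $T$ at a time). Call such $f$ **trivial**. Trivial functions form a space of dimension $d-1$, so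
$$r:=\operatorname{rank}A=|V|-d+1,$$
and the image of $A$ is the space $L$ of vectors with all class sums equal: it is contained in $L$, and $\dim L=|V|-d+1$.

**Textbook facts.** A point $x\in P(m)$ is a vertex iff the columns of its support are independent. The smallest face containing $x$ is $\{x'\in P(m):\operatorname{supp}x'\subseteq\operatorname{supp}x\}$, of dimension $|\operatorname{supp}x|-\operatorname{rank}A_{\operatorname{supp}x}$ (the directions $z\in\ker A$ supported on $\operatorname{supp}x$ are exactly those in which one can move both ways). Vertices and edges of a face are vertices and edges of the polytope. In a product of polytopes an edge moves along an edge of exactly one factor, so diameters add.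

**Definition.** The margin $m$ is **generic** if every rational $f:V\to\mathbb Q$ with $f\cdot m=0$ is trivial.

*Example.* For $d=2$ and two classes of size $2$, the margins $(1,1)$ and $(1,1)$ are not generic: $f=(1,0;-1,0)$ is non-trivial and $f\cdot m=0$. Correspondingly the identity matrix is a vertex with $2<3=r$ positive entries. The margins $(1,\sqrt2+\sqrt3)$ and $(\sqrt2,1+\sqrt3)$ are generic: for $f=(f_1,f_2;g_1,g_2)$ rational, $f\cdot m=(f_1+g_2)+(f_2+g_1)\sqrt2+(f_2+g_2)\sqrt3$ vanishes only if $f_1=-g_2$, $f_2=-g_1$, $f_2=-g_2$, which means $f_1=f_2=-g_1=-g_2$.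

Genericity survives multiplication of $m$ by a positive scalar. Let $m$ be generic. Four facts follow.

**(F0)** *All $m(a)>0$. If $c\ne h$, $|V_h|\ge2$, $a\in V_h$ and $W\subseteq V_c$, then $m(W)\ne m(a)$.* The function $1_{\{a\}}$ is not trivial: it is non-constant on the class of $a$, or its constants sum to $1$. The function $1_W-1_{\{a\}}$ is not constant on $V_h$, hence not trivial.

**(F1)** *Every vertex has support of size exactly $r$.* The support $S$ of a vertex $x$ has independent columns, so $|S|\le r$. If $|S|<r$, the rational $f$ with $f\cdot\chi_T=0$ for all $T\in S$ form a space of dimension $|V|-|S|>d-1$, so one of them is non-trivial. But $f\cdot m=\sum_{T\in S}x_T\,(f\cdot\chi_T)=0$, contradicting genericity.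

**(F2) Pivots.** Let $v$ be a vertex with support $S$, and $e\notin S$. The columns in $S$ are a basis of $L$, so there is a unique $\eta^e\in\ker A$ supported on $S\cup\{e\}$ with $\eta^e_e=1$. The face $\{\operatorname{supp}\subseteq S\cup\{e\}\}$ has dimension $(r+1)-r=1$ (all entries of $v$ on $S$ are positive, so one can move from $v$ in direction $\eta^e$), and it is bounded because $P(m)$ is. So moving from $v$ in direction $\eta^e$ traverses an edge. At its other end some cells of $S$ have become $0$; by (F1) exactly one has, call it $f$, and $\eta^e_f<0$. We say $e$ *enters* and $f$ *leaves*; the new support is $S\cup\{e\}\setminus\{f\}$.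

**(F3)** *If $S,S'$ are supports of adjacent vertices, then $|S\cup S'|=r+1$.* The midpoint of the edge has support $S\cup S'$ and its smallest face is the edge, so $|S\cup S'|-r=1$.

## Perturbing the margins does not lose diameter

The purpose of the next lemma is that we may assume (F0)–(F3) throughout.

**Lemma 1.** For every $m$ with equal class sums there is a generic $m'$ on the same classes with $\operatorname{diam}P(m)\le\operatorname{diam}P(m')$.

*Proof.*

**Step 1: a direction of perturbation.** For non-trivial rational $f$ there is a cell $T$ with $f\cdot\chi_T\ne0$, so $\{g\in\mathbb R^{\mathcal T}:f\cdot Ag=0\}$ is a proper subspace. There are countably many $f$, and countably many proper subspaces do not cover the open positive orthant. Hence there is $g$ with all entries positive such that $h=Ag$ has $f\cdot h\ne0$ for all these $f$. For each $f$ at most one $\varepsilon$ satisfies $f\cdot(m+\varepsilon h)=0$, so $m+\varepsilon h$ is generic for all but countably many $\varepsilon>0$. Choose generic $m_t=m+\varepsilon_th$ with $\varepsilon_t\downarrow0$. There are finitely many sets of supports, so after passing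 to a subsequence the set $\mathcal S$ of supports of vertices of $P(m_t)$ does not depend on $t$.

**Step 2: a map on vertices.** For $S\in\mathcal S$ the columns in $S$ form a basis of $L$, by (F1). Let $x_S(\varepsilon)$ be the solution of $Ax=m+\varepsilon h$ supported on $S$; it is affine in $\varepsilon$. Then $x_S(0)=\lim_tx_S(\varepsilon_t)\ge0$ lies in $P(m)$, and its support is contained in $S$, so it is a vertex of $P(m)$.

**Step 3: edges go to edges or collapse.** Let $S,S'$ be supports of adjacent vertices of $P(m_t)$. By (F3), $|S\cup S'|=r+1$. Both $x_S(0)$ and $x_{S'}(0)$ lie in the face $\{\operatorname{supp}\subseteq S\cup S'\}$ of $P(m)$, of dimension at most $(r+1)-r=1$. So they are equal or adjacent.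

**Step 4: the map is onto.** Let $z$ be a vertex of $P(m)$ and $c$ a linear cost whose unique minimizer on $P(m)$ is $z$. For each $t$ some vertex of $P(m_t)$ minimizes $c$ there, so for some $S\in\mathcal S$ and infinitely many $t$ the point $x_S(\varepsilon_t)$ is a minimizer. Since $z+\varepsilon_tg\in P(m_t)$, we have $c\cdot x_S(\varepsilon_t)\le c\cdot z+\varepsilon_t\,c\cdot g$. In the limit $c\cdot x_S(0)\le c\cdot z$, so $x_S(0)=z$.

Given two vertices of $P(m)$, lift them to $P(m_t)$, join them there by a path of length at most $\operatorname{diam}P(m_t)$, and map it down: the result is a walk that is no longer. $\square$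

From now on all margins are generic.

## An exchange of two cells in at most two edges

We want to move mass around in a controlled way. The natural move takes two support cells $T,T'$ and swaps one coordinate: for classes $c\ne h$ with $T_c\ne T'_c$, $T_h\ne T'_h$, let $E$ be $T$ with its $c$-coordinate replaced by $T'_c$, and $E'$ be $T'$ with its $c$-coordinate replaced by $T_c$. The $c$-coordinates separate $E$ from $T$ and $E'$ from $T'$; the $h$-coordinates separate $\{T,E\}$ from $\{T',E'\}$. So the four cells are distinct, and
$$z=\mathbf 1_E+\mathbf 1_{E'}-\mathbf 1_T-\mathbf 1_{T'}\in\ker A .$$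

The obvious attempt is to move from the vertex $v$ along $z$ until $T$ or $T'$ is empty. This need not end at a vertex. If $E,E'\notin\operatorname{supp}v$ and $v_T\ne v_{T'}$, the end point has $r+2-1=r+1$ support cells. If we pivot $E$ in instead, an unrelated cell may leave. Here is a $2$-way example on $3\times3$, with $r=5$, row sums $4,7,7$ and column sums $10,5,3$ (integer margins, not generic, but no ties occur below). Let
$$x_{11}=3,\quad x_{22}=5,\quad x_{13}=1,\quad x_{23}=2,\quad x_{31}=7,$$
$T=(1,1)$, $T'=(2,2)$, $E=(2,1)$, $E'=(1,2)$. Pivoting $E$ in uses the direction $+(2,1)-(1,1)+(1,3)-(2,3)$, and after $2$ units the cell $(2,3)$ leaves. Both $T$ and $T'$ are still there: $x_{11}=1$, $x_{22}=5$, $x_{13}=3$, $x_{21}=2$, $x_{31}=7$. Now pivot $E'$ in. The direction is $+(1,2)-(2,2)+(2,1)-(1,1)$, which is $z$ itself, and $T=(1,1)$ leaves after $1$ unit. The second pivot had no choice: once $E$ is in the basis, $z$ is the pivot direction. This holds in general.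

**Lemma 2.** Let $v$ be a vertex of $P(m)$ with support $S$. Let $z\in\ker A$ have exactly two positive coordinates $e,e'$, and let all its negative coordinates $D=\{f:z_f<0\}$ lie in $S$. Then there is a path of length at most $2$ from $v$ to a vertex $v'$ with $\operatorname{supp}v'\subseteq S\cup\{e,e'\}$ and $D\not\subseteq\operatorname{supp}v'$, on which only $e,e'$ enter.

*Proof.* Outside $S$, $z$ vanishes except possibly at $e,e'$. As the columns in $S$ are independent and $z\ne0$, not both $e,e'$ lie in $S$.

*Exactly one outside $S$*, say $e\notin S$, $e'\in S$. Then $z-z_e\eta^e$ lies in $\ker A$ and is supported on $S$, so it is $0$: $z=z_e\eta^e$ with $z_e>0$. Let $e$ enter. The leaving cell $f$ has $\eta^e_f<0$, so $z_f<0$ and $f\in D$.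

*Both outside $S$.* Let $e$ enter; some $f\in S$ leaves. If $f\in D$, stop. Otherwise the new support $S_1=S\cup\{e\}\setminus\{f\}$ contains $D$ and $e$ but not $e'$, and the previous case applies to $S_1$ with $e'$ entering. $\square$

**Definition.** For $T,T'\in\operatorname{supp}v$ with $T_c\ne T'_c$ and $T_h\ne T'_h$, the path given by Lemma 2 for $z=\mathbf 1_E+\mathbf 1_{E'}-\mathbf 1_T-\mathbf 1_{T'}$ is a **$c$-swap of $T,T'$**. It has at most $2$ edges. Afterwards at least one of $T,T'$ has left the support, and nothing except possibly $E,E'$ has been added. Other cells may have left too; we shall only count cells from above, so this does no harm.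

## Clearing the interface between a hub and one class

Our aim is to walk from a vertex to a face that is a product of smaller transportation polytopes. Pick one index $a$, the *hub*, in a class $V_h$. We want the mass in the slab of $a$ to use, in each other class $V_c$, only a chosen set $Q_c$, and we want the elements of $Q_c$ to send all their mass to $a$. The masses $m(Q_c)$ and $m(a)$ will not be equal, so one element $i_c\in Q_c$ must be allowed to be shared. The next lemma achieves this for one class $c$.

**Lemma 3.** Let $c\ne h$, $|V_h|\ge2$, $a\in V_h$, $i^*\in Q\subseteq V_c$, $Q^\circ=Q\setminus\{i^*\}$, and $m(Q^\circ)<m(a)<m(Q)$. Let $x$ be a vertex of $P(m)$ and $\tau$ the number of cells of $\operatorname{supp}x$ meeting $Q\cup\{a\}$. Then there is a path of length at most $2\tau$, consisting of $c$-swaps, from $x$ to a vertex whose support contains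
$$\text{no cell with }T_c\in Q^\circ,\ T_h\ne a,\quad\text{and no cell with }T_h=a,\ T_c\notin Q.\tag{1}$$
Every cell appearing in supports along the path agrees outside coordinate $c$ with some cell of $\operatorname{supp}x$.

*Proof.* Sort the support cells of the current vertex, again called $x$, by their $c$- and $h$-coordinates:

| | $T_h=a$ | $T_h\ne a$ |
|---|---|---|
| $T_c\in Q^\circ$ | harmless | $\mathcal A$ |
| $T_c=i^*$ | $\mathcal C_1$ | $\mathcal C_2$ |
| $T_c\notin Q$ | $\mathcal B$ | harmless |

We must empty $\mathcal A$ and $\mathcal B$. The four named sets are disjoint and their cells meet $Q\cup\{a\}$, so at the start $|\mathcal A|+|\mathcal B|+|\mathcal C_1|+|\mathcal C_2|\le\tau$. Let $y$ be the mass of the upper left box. Then $m(a)=y+x(\mathcal C_1)+x(\mathcal B)$, $m(Q^\circ)=y+x(\mathcal A)$ and $m(Q)=y+x(\mathcal A)+x(\mathcal C_1)+x(\mathcal C_2)$. So at every vertex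
$$m(a)-m(Q^\circ)=x(\mathcal C_1)+x(\mathcal B)-x(\mathcal A)>0,\qquad m(Q)-m(a)=x(\mathcal A)+x(\mathcal C_2)-x(\mathcal B)>0.\tag{2}$$

**Phase 1: cancel $\mathcal A$ against $\mathcal B$.** While both are non-empty, $c$-swap some $T\in\mathcal A$ with some $T'\in\mathcal B$ (their $c$- and $h$-coordinates differ). The new cells have ($c$-coordinate $\notin Q$, $h$-coordinate $\ne a$) and ($c$-coordinate in $Q^\circ$, $h$-coordinate $a$). Both are harmless, so $|\mathcal A|+|\mathcal B|+|\mathcal C_1|+|\mathcal C_2|$ drops by at least $1$. After $\ell$ swaps it is at most $\tau-\ell$, and one of $\mathcal A,\mathcal B$ is empty. If both are, we are done.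

**Phase 2, case $\mathcal B=\emptyset\ne\mathcal A$: use $\mathcal C_1$.** By (2), $x(\mathcal C_1)>x(\mathcal A)>0$, so $\mathcal C_1\ne\emptyset$. Swap $T\in\mathcal A$ with $T'\in\mathcal C_1$. The new cells have ($c=i^*$, $h\ne a$), which is in $\mathcal C_2$, and ($c\in Q^\circ$, $h=a$), which is harmless. So $\mathcal B$ stays empty and $|\mathcal A|+|\mathcal C_1|$ drops by at least $1$. Repeat until $\mathcal A=\emptyset$.

**Phase 2, case $\mathcal A=\emptyset\ne\mathcal B$: use $\mathcal C_2$.** By (2), $x(\mathcal C_2)>x(\mathcal B)>0$, so $\mathcal C_2\ne\emptyset$. Swap $T\in\mathcal B$ with $T'\in\mathcal C_2$. The new cells have ($c=i^*$, $h=a$), which is in $\mathcal C_1$, and ($c\notin Q$, $h\ne a$), which is harmless. So $\mathcal A$ stays empty and $|\mathcal B|+|\mathcal C_2|$ drops by at least $1$. Repeat until $\mathcal B=\emptyset$.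

**Count.** Phase 2 starts with a counter of at most $\tau-\ell$, so there are at most $\tau$ swaps, hence at most $2\tau$ edges. A $c$-swap only introduces cells agreeing outside coordinate $c$ with cells already present; the last claim follows by induction over the swaps. $\square$

## Splitting off a block as a product face

We now treat all classes other than $h$ one after another. The point to check is that a later stage does not undo an earlier one.

**Lemma 4.** Let $d\ge2$, $a\in V_h$, $|V_h|\ge2$. For every $c\ne h$ let $i_c\in Q_c\subseteq V_c$, $Q_c^\circ=Q_c\setminus\{i_c\}$ and $m(Q_c^\circ)<m(a)<m(Q_c)$. Let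
$$\mathcal T_1=\{T:T_h=a,\ T_c\in Q_c\ \forall c\ne h\},\qquad\mathcal T_2=\{T:T_h\ne a,\ T_c\notin Q_c^\circ\ \forall c\ne h\},$$
and let $\Phi=\{x\in P(m):\operatorname{supp}x\subseteq\mathcal T_1\cup\mathcal T_2\}$, a face of $P(m)$.

(i) Let $c_1,\dots,c_{d-1}$ be any order of the classes other than $h$. For a vertex $x$ let $\sigma_t$ be the number of cells of $\operatorname{supp}x$ meeting $Q_{c_t}\cup\{a\}$. There is a path from $x$ to a vertex of $\Phi$ of length at most $2(\tau_1+\dots+\tau_{d-1})$, where $\tau_t\le\sigma_t+2(\tau_1+\dots+\tau_{t-1})$.

(ii) $\Phi\cong P(m^1)\times P(m^2)$, where $m^1$ lives on the $d-1$ classes $Q_c$ ($c\ne h$) and $m^2$ on the $d$ classes $V_c\setminus Q_c^\circ$ ($c\ne h$) and $V_h\setminus\{a\}$. Both $m^1$ and $m^2$ are generic.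

*Proof of (i).* Apply Lemma 3 successively with $c=c_1,\dots,c_{d-1}$; let $\tau_t$ be the number of cells meeting $Q_{c_t}\cup\{a\}$ at the start of stage $t$. Each edge adds one cell, so before stage $t$ at most $2(\tau_1+\dots+\tau_{t-1})$ cells have been added. This gives the bound on $\tau_t$. Condition (1) for an earlier class $c\ne c_t$ only concerns the pairs $(T_c,T_h)$. In stage $t$ every cell that appears agrees outside coordinate $c_t$ with a cell present at the start of the stage, so no new pair $(T_c,T_h)$ arises and the condition survives. At the end (1) holds for all $c\ne h$: a support cell with $T_h=a$ has all $T_c\in Q_c$, and one with $T_h\ne a$ has all $T_c\notin Q_c^\circ$.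

*Proof of (ii).*

**Step 1: the two margins.** Let $x\in\Phi$. The cells of $\mathcal T_1$ are those of its support with $T_h=a$, so they carry mass $m(a)$. An element $b\in Q_c^\circ$ lies only in cells of $\mathcal T_1$. So the $\mathcal T_1$-part of $x$ has margins $m^1(b)=m(b)$ for $b\in Q_c^\circ$ and $m^1(i_c)=m(a)-m(Q_c^\circ)>0$. The $\mathcal T_2$-part has margins
$$m^2(i_c)=m(i_c)-m^1(i_c)=m(Q_c)-m(a)>0$$
and $m^2=m$ on $V_c\setminus Q_c$ and on $V_h\setminus\{a\}$. These margins do not depend on $x$. Conversely, parts with margins $m^1$ and $m^2$ glue to a point of $\Phi$. Dropping the constant coordinate $a$ in $\mathcal T_1$ turns the first part into an array on the classes $Q_c$, $c\ne h$.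

**Step 2: $m^2$ is generic.** Let $f^2$ be rational with $f^2\cdot m^2=0$. Put $f=f^2$ on the classes of $m^2$, $f=f^2(i_c)$ on $Q_c^\circ$, and $f(a)=-\sum_{c\ne h}f^2(i_c)$. Since $m(Q_c)=m^2(i_c)+m(a)$, we get $f\cdot m=f^2\cdot m^2+\sum_{c\ne h}f^2(i_c)\,m(a)+f(a)\,m(a)=0$. So $f$ is trivial. Hence $f^2$ is constant on each class, and its constant on $V_h\setminus\{a\}\ne\emptyset$ is $f(a)=-\sum_{c\ne h}f^2(i_c)$. So $f^2$ is trivial.

**Step 3: $m^1$ is generic.** Let $f^1$ be rational with $f^1\cdot m^1=0$. Put $f(b)=f^1(b)-f^1(i_c)$ for $b\in Q_c^\circ$, $f(a)=\sum_{c\ne h}f^1(i_c)$, and $f=0$ elsewhere. Then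
$$f\cdot m=\sum_{c\ne h}\Big(\sum_{b\in Q_c^\circ}f^1(b)m(b)+f^1(i_c)\bigl(m(a)-m(Q_c^\circ)\bigr)\Big)=f^1\cdot m^1=0,$$
so $f$ is trivial. Since $f(i_c)=0$, $f$ vanishes on $V_c$, so $f^1$ is constant on $Q_c$. Since $f=0$ on $V_h\setminus\{a\}\ne\emptyset$, also $f(a)=0$, that is, the constants of $f^1$ sum to $0$. So $f^1$ is trivial. $\square$

Now let $x,y$ be two vertices of $P(m)$, and move both to $\Phi$ with the *same* hub and the *same* sets $Q_c$. Writing $\operatorname{cost}(x),\operatorname{cost}(y)$ for the lengths of these paths,
$$\operatorname{dist}(x,y)\le\operatorname{cost}(x)+\operatorname{cost}(y)+\operatorname{diam}P(m^1)+\operatorname{diam}P(m^2).\tag{3}$$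

## Removing one index at a time: the count is quadratic

With (3) in hand, a linear bound follows by induction if the first three terms on the right are at most a constant times the number of indices that $m^2$ has lost. For $d=3$, $V_h\setminus\{a\}$ has one index fewer and each $V_c\setminus Q_c^\circ$ has $|Q_c|-1$ fewer, so with sets $Q,R$ the number lost is $|Q|+|R|-1$.

For a vertex $x$ write $\deg_x(b)$ for the number of cells of $\operatorname{supp}x$ containing $b$. The cost of splitting is controlled by the degrees of the hub and of the elements of $Q$ and $R$. Now, in a $p\times q\times s$ polytope whose largest class $I$ has $p$ elements, the support has $p+q+s-2\le3p$ cells, so the average degree in $I$ is at most $3$. A sensible first try is therefore: take a hub $a\in I$ of small degree, split it off, repeat.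

The trouble is the other two classes. Take $p\times2\times2$ with $p\ge8$ and generic margins so close to $u_i=1$, $v=w=(p/2,p/2)$ that $u_i\le\frac65$ and $v_j,w_k\ge\frac{9p}{20}$. For a hub $a\in I$, each $v_j$ exceeds $u_a$, so the condition $v(Q_J^\circ)<u_a$ forces $Q_J=\{j\}$, and likewise $Q_K=\{k\}$. One index is eliminated, and $v_j,w_k$ go down by $u_a\le\frac65$. During the first $\lfloor p/8\rfloor$ eliminations every $v_j$ and $w_k$ stays at least $\frac{9p}{20}-\frac{3p}{20}=\frac{3p}{10}>\frac65$. Every cell has mass at most $\frac65$, so in every vertex each $j$ and each $k$ has degree at least $\frac{3p}{10}/\frac65=\frac p4$. Thus $\tau_1,\tau_2\ge p/4$, and Lemma 4 allows $2(\tau_1+\tau_2)\ge p$ edges for the removal of a single index. Summed over $\lfloor p/8\rfloor$ removals the count is quadratic. (This says that our estimate is quadratic, not that the distance is.)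

On the same example, put the hub in $J$ instead. It has mass about $p/2$, so $Q\subseteq I$ has about $p/2$ elements: a cost of order $p$ now buys the removal of about $p/2$ indices. So the hub should sit in a class other than the largest and be heavy. Its degree should be in proportion to its mass, and $Q$ must contain many elements of $I$ while having small total degree. Scale the total mass to $1$ and let $n=p+q+s-2$. Counting two vertices together, each class has total degree $2n$ and total mass $1$, so the average rate is degree $2n$ per unit of mass. Everything below is an averaging argument at this rate.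

## Choosing the block by density: proof of Theorem 1

By Lemma 1 it suffices to treat generic margins. We show $\operatorname{diam}\le420N$, where $N=p+q+s$, by induction on $N$.

**Step 1: a class of size one.** If one of $p,q,s$ is $1$, the polytope is a $2$-way transportation polytope whose two sizes sum to $N-1$, and the theorem of Brightwell, van den Heuvel and Stougie gives diameter at most $8(N-3)\le420N$. So let $p,q,s\ge2$.

**Step 2: set-up.** By symmetry let $p=\max(p,q,s)$. Name the classes $I,J,K$, with sizes $p,q,s$ and margins $u,v,w$, and scale the total mass to $1$. Then $n=r=p+q+s-2\le3p$. Let $x,y$ be vertices, $\deg(b)=\deg_x(b)+\deg_y(b)$ and $\deg(W)=\sum_{b\in W}\deg(b)$. Margins are positive, so $\deg(b)\ge2$. Each cell has one coordinate in each class, so (F1) gives $\deg(I)=\deg(J)=\deg(K)=2n$.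

**Step 3: the hub.** We want a heavy index of $J\cup K$ whose degree is at most twice the average rate. Call $b\in J\cup K$ *good* if $\deg(b)\le4n\,m(b)$, where $m(b)$ is the margin of $b$. The elements of $J$ that are not good have, if there are any, total margin less than $\deg(J)/(4n)=\frac12$, so the good elements of $J$ have total margin greater than $\frac12$. The same holds for $K$. Let the hub be a good element of $J\cup K$ of maximum margin $\mu$. By symmetry between $J$ and $K$, assume it is $j_0\in J$. Then
$$\deg(j_0)\le4n\mu,\qquad\mu<1\ \text{ because }q\ge2 .$$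

**Step 4: the set $R\subseteq K$.** We want $R$ just heavier than the hub and of degree $O(n\mu)$. This is why the hub is heaviest among the good elements of *both* classes: no good $k$ overshoots by more than $\mu$.

If $\mu\le\frac12$, list the good elements of $K$ in any order and let $R$ be the shortest prefix with $w(R)>\mu$; it exists because their total exceeds $\frac12$. Each good $k$ has $w_k\le\mu$, so $w(R)\le2\mu$ and $\deg(R)\le4n\,w(R)\le8n\mu$. If $\mu>\frac12$, list all of $K$, of total mass $1>\mu$, and let $R$ be the shortest prefix with $w(R)>\mu$; then $\deg(R)\le2n\le8n\mu$. In both cases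
$$\deg(R)\le8n\mu .$$
With $k^*$ the last element of $R$, we have $w(R\setminus\{k^*\})\le\mu<w(R)$, and by (F0) the first inequality is strict.

**Step 5: the set $Q\subseteq I$.** We want $Q$ just heavier than the hub, with $|Q|$ at least a constant times both $n\mu$ and $\deg(Q)$. Listing $I$ by increasing mass would make $|Q|$ large but gives no control of $\deg(Q)$, so we average the combined quantity $1-\varepsilon\deg(i)$. Put $\varepsilon=p/(4n)$, order $I$ by non-increasing $(1-\varepsilon\deg(i))/u_i$, and let $Q$ be the shortest prefix with $u(Q)>\mu$, with last element $i^*$. It exists since $u(I)=1>\mu$, and $u(Q\setminus\{i^*\})<\mu<u(Q)$ by (F0).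

A prefix has at least the average density. Write $g(W)=\sum_{i\in W}(1-\varepsilon\deg(i))$ and let $\rho$ be the ratio at $i^*$. Then $g(Q)\ge\rho\,u(Q)$ and $g(I\setminus Q)\le\rho\,u(I\setminus Q)$, so
$$g(Q)=g(Q)\,u(Q)+g(Q)\,u(I\setminus Q)\ge g(Q)\,u(Q)+\rho\,u(Q)\,u(I\setminus Q)\ge u(Q)\bigl(g(Q)+g(I\setminus Q)\bigr)=u(Q)\,g(I).$$
Therefore
$$|Q|-\varepsilon\deg(Q)\ \ge\ u(Q)\,(p-\varepsilon\cdot2n)=u(Q)\,\tfrac p2\ >\ \tfrac{\mu p}2 .$$
Multiplying by $4n/p\le12$ gives
$$\deg(Q)+2n\mu\le12|Q|.\tag{4}$$

**Step 6: the cost of splitting.** Apply Lemma 4 with $h=J$, $a=j_0$, $Q_I=Q$, $Q_K=R$ and the order $c_1=I$, $c_2=K$. For $x$ we have $\tau_1\le\deg_x(Q)+\deg_x(j_0)$ and $\tau_2\le\deg_x(R)+\deg_x(j_0)+2\tau_1$, so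
$$2\tau_1+2\tau_2\le6\tau_1+2\deg_x(R)+2\deg_x(j_0)\le6\deg_x(Q)+8\deg_x(j_0)+2\deg_x(R).$$
Adding the same for $y$,
$$\operatorname{cost}(x)+\operatorname{cost}(y)\le6\deg(Q)+8\deg(j_0)+2\deg(R)\le6\deg(Q)+48n\mu .$$

**Step 7: the block.** $P(m^1)$ is a $|Q|\times|R|$ $2$-way transportation polytope. Since every degree is at least $2$, $|R|\le\deg(R)/2\le4n\mu$. So its diameter is at most $8(|Q|+|R|-2)\le8|Q|+32n\mu$. Use (4) in the form $80n\mu\le480|Q|-40\deg(Q)$, and $\deg(Q)\ge2|Q|$: the total of Steps 6 and 7 is at most
$$6\deg(Q)+80n\mu+8|Q|\ \le\ 488|Q|-34\deg(Q)\ \le\ 420|Q|.$$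

**Step 8: recursion.** $P(m^2)$ is a generic axial $3$-way polytope of size $(p-|Q|+1)\times(q-1)\times(s-|R|+1)$. Its size sum is $N-|Q|-|R|+1\le N-|Q|<N$. By induction and (3),
$$\operatorname{dist}(x,y)\le420|Q|+420(N-|Q|)=420N.\qquad\blacksquare$$

## Any number of classes: proof of Theorem 2(a)

The same argument works for all $d$, with induction on $d$ replacing the outside result for the block. For $d=1$ the polytope is a point, and $C_1=0$. Let $d\ge2$. By Lemma 1 take $m$ generic, and induct on $N=|V|$.

**Step 1: a class of size one.** If some class has one element, delete it. Its constraint is redundant. Genericity persists: extend a rational $f$ on the other classes by $0$; the extension is trivial, hence so is $f$. This gives a $(d-1)$-way polytope, and $C_{d-1}\le C_d$. So let all $|V_c|\ge2$.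

**Step 2: set-up.** Let $V_1$ be a largest class and $p=|V_1|\ge N/d$. Then $r=N-d+1\le dp$. Scale the total mass to $1$. Let $x,y$ be vertices and $\deg(\cdot)$ the summed degrees, so that $\deg(V_c)=2r$ for every class.

**Step 3: hub and sets.** Call $b\in V_2\cup\dots\cup V_d$ good if $\deg(b)\le4r\,m(b)$. In each of these classes the elements that are not good have mass less than $2r/(4r)=\frac12$ (if any exist), so the good ones have mass greater than $\frac12$. Let $a\in V_h$ be a good element of maximum mass $\mu$. Then $\mu<1$, as $|V_h|\ge2$, and $\deg(a)\le4r\mu$.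

For each $c\ne1,h$, choose $Q_c\subseteq V_c$ as $R$ was chosen. If $\mu\le\frac12$, take the shortest prefix of a list of the good elements with mass exceeding $\mu$. These elements have mass at most $\mu$, so $m(Q_c)\le2\mu$ and $\deg(Q_c)\le8r\mu$. If $\mu>\frac12$, take the shortest prefix of all of $V_c$ with mass exceeding $\mu$; then $\deg(Q_c)\le2r\le8r\mu$. With last element $i_c$ we have $m(Q_c\setminus\{i_c\})<\mu<m(Q_c)$ by (F0).

Choose $Q=Q_1\subseteq V_1$ as before: with $\varepsilon=p/(4r)$, take the shortest prefix with mass exceeding $\mu$ in the order of non-increasing $(1-\varepsilon\deg(i))/m(i)$, with last element $i_1$. Then $m(Q\setminus\{i_1\})<\mu<m(Q)$, and the density inequality of the previous section gives $|Q|-\varepsilon\deg(Q)\ge m(Q)(p-2r\varepsilon)=m(Q)\frac p2>\frac{\mu p}2$. Hence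
$$\deg(Q)+2r\mu\le\tfrac{4r}p|Q|\le4d|Q|,\qquad\text{in particular } r\mu\le2d|Q|.\tag{5}$$

**Step 4: the cost.** In Lemma 4(i) let $S_t=\tau_1+\dots+\tau_t$, $S_0=0$. Then $S_t=S_{t-1}+\tau_t\le3S_{t-1}+\sigma_t$, so $S_{d-1}\le\sum_t3^{d-1-t}\sigma_t\le3^{d-2}\sum_t\sigma_t$. For $x$, $\sigma_t\le\deg_x(Q_{c_t})+\deg_x(a)$. Summing over $x$ and $y$, the cost is at most
$$2\cdot3^{d-2}\Bigl(\deg(Q)+(d-1)\deg(a)+\sum_{c\ne1,h}\deg(Q_c)\Bigr)\le2\cdot3^{d-2}\bigl(\deg(Q)+(12d-20)r\mu\bigr),$$
because $4(d-1)+8(d-2)=12d-20$. Since $6d-10\ge1$, the bracket is at most $(6d-10)(\deg(Q)+2r\mu)\le6d\cdot4d\,|Q|$ by (5). So the cost is at most $48d^2\,3^{d-2}|Q|$.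

**Step 5: block and recursion.** For $c\ne1,h$ we have $|Q_c|\le\deg(Q_c)/2\le4r\mu\le8d|Q|$. By induction on $d$,
$$\operatorname{diam}P(m^1)\le C_{d-1}\bigl(1+8d(d-2)\bigr)|Q|\le8d^2C_{d-1}|Q|.$$
The margin $m^2$ is generic with size sum $N-1-\sum_{c\ne h}(|Q_c|-1)\le N-|Q|$. So (3) and induction on $N$ give
$$\operatorname{dist}(x,y)\le\bigl(48d^2\,3^{d-2}+8d^2C_{d-1}\bigr)|Q|+C_d(N-|Q|)=C_dN.\qquad\blacksquare$$

## Two bases sharing one cell: proof of Theorem 2(b)

By (F3), under generic margins each edge changes the support by exactly one cell, so the distance between vertices with supports $S,S'$ is at least $|S'\setminus S|$. We look for two bases that are as disjoint as possible and feasible for the same margins.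

**Step 1: the bases.** Let $p=q=s=t\ge2$, so that $n=r=3t-2$. Take total mass $3t$, $u_i=v_i=w_i=1$ for $i\ge2$ and $u_1=v_1=w_1=2t+1$. Consider
$$S=\{(1,1,1)\}\cup\{(i,1,1),(1,i,1),(1,1,i):i\ge2\},$$
$$S'=\{(1,1,1)\}\cup\{(i,i,1),(1,i,i),(i,1,i):i\ge2\}.$$
Both have $1+3(t-1)=n$ cells, and they share only $(1,1,1)$. For $t=2$ these are the supports of $Z$ and $H$ from the $2\times2\times2$ example, with the cell $x_\emptyset$ added.

**Step 2: independence.** In a vanishing combination of the columns of $S$, the coefficients of $(i,1,1),(1,i,1),(1,1,i)$ vanish by the rows indexed $i\ge2$ of the three classes. For $S'$, let $\alpha,\beta,\gamma$ be the coefficients of $(i,i,1),(1,i,i),(i,1,i)$. The rows indexed $i$ give $\alpha+\gamma=0$, $\alpha+\beta=0$, $\beta+\gamma=0$, so all three vanish. In both cases the coefficient of $(1,1,1)$ is then $0$. Having $n=r$ independent columns, $S$ and $S'$ are bases of $L$.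

**Step 3: positive solutions.** On $S$ take $x_{111}=3$ and all other entries $1$; the margin of index $1$ is $3+2(t-1)=2t+1$. On $S'$ take $y_{111}=\frac{3t+3}2$ and all other entries $\frac12$; an index $i\ge2$ gets $\frac12+\frac12=1$, and index $1$ gets $\frac{3t+3}2+\frac{t-1}2=2t+1$.

**Step 4: perturbation.** The solutions on the bases $S,S'$ depend continuously on the margins in $L$, so they stay positive for all margins in $L$ close enough to these. The non-generic vectors of $L$ lie in countably many proper subspaces of $L$, so generic ones are dense. For a generic margin close enough, $S$ and $S'$ are supports of vertices, and the distance between these vertices is at least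
$$|S'\setminus S|=n-1=3t-3=p+q+s-3.\qquad\blacksquare$$

The perturbation matters. For $t=2$ the unperturbed polytope with margins $(5,1)$ has diameter $2$, as we computed: from $Z$ one reaches $H$ in two edges through $P_3$. For nearby generic margins the vertices with supports $S$ and $S'$ are at distance at least $3$. This agrees with the direction of Lemma 1, where perturbing can only help the diameter grow.
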